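# Which residue classes modulo $p^A$ make the Fishburn numbers divisible by $p^A$?

## 1. The residue class of $-1$

The Fishburn numbers $\xi(n)$ are defined by the formal power series identity
$$\sum_{n\ge0}\xi(n)q^n=\sum_{n\ge0}\prod_{j=1}^{n}\bigl(1-(1-q)^j\bigr).$$
The $n$-th product is divisible by $q^n$, so the right side makes sense, and one finds
$$\xi(0),\xi(1),\xi(2),\dots=1,1,2,5,15,53,217,\dots$$

Throughout, $\mathbb N=\{1,2,3,\dots\}$, and a congruence required "for all $n$" is required for all $n\in\mathbb N$ for which the argument of $\xi$ is nonnegative. Look at the list modulo small primes. The numbers $\xi(3)=5$ and $\xi(4)=15$ are divisible by $5$, and $\xi(6)=217=7\cdot31$ is divisible by $7$. The question is for which primes $p$ there are progressions $p^An-B$, $n\in\mathbb N$, along which $\xi$ is always divisible by $p^A$. The following conjecture comes from Pavel Guerzhoy, Zachary Kent, and Larry Rolen, "Congruences for Taylor expansions of quantum modular forms", arXiv:1411.1047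 (2014).

**Conjecture.** Let $p$ be a prime. There exists $B\in\mathbb N$ such that $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$ precisely when
$$p=23\quad\text{or}\quad p\equiv5,7,10,11,14,15,17,19,20,21,22\pmod{23}.\tag{1}$$

We read it as two assertions.

1. If $p$ satisfies (1), then for every $A\in\mathbb N$ there is $B\in\mathbb N$ (possibly depending on $A$) with $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$.
2. If $p$ does not satisfy (1), which includes $p=2,3$, then no pair $A,B\in\mathbb N$ satisfies $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$; in particular no congruence of this shape holds even modulo $p$ itself (the case $A=1$).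

We shall prove the conjecture. In assertion 2 we shall even show that no progression modulo any $p^A$ has $\xi\equiv0$ modulo $p$.

Where does list (1) come from? Since $-23\equiv1\pmod4$, quadratic reciprocity gives $\left(\frac{-23}p\right)=\left(\frac p{23}\right)$ for odd $p\ne23$. The nonzero squares modulo $23$ are $1,2,3,4,6,8,9,12,13,16,18$, so the residues in (1) are the non-squares. In particular $2$ and $3$ do not satisfy (1), and a prime $p\ge5$ satisfies (1) exactly when $\left(\frac{-23}p\right)\ne1$. It is a known result, quoted with the problem, that for these primes $\xi(p^An-1)\equiv0\pmod{p^A}$ for all $A,n\in\mathbb N$. We shall not use it; a proof comes out below.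

Some cases need no theory. For $p=2$, $A=1$, both classes modulo $2$ contain an odd value, because $\xi(0)=\xi(1)=1$. For $p=3$, $A=1$, the values $\xi(0),\xi(1),\xi(2)=1,1,2$ settle all three classes modulo $3$. For $p=2$, $A=2$, the odd values $\xi(0),\xi(1),\xi(6),\xi(3)=1,1,217,5$ settle the four classes modulo $4$. Inspection can settle one modulus at a time, but assertion 2 is about all $A$, and the number of classes is $p^A$. So we need a reason.

The easy infinite family of cases is $B=1$.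

**Proposition 1.** Let $p$ be a prime.

(a) If $p$ satisfies (1), then $p^A\mid\xi(p^Ab-1)$ for all $A,b\in\mathbb N$.

(b) If $p$ does not satisfy (1), then for no $A\in\mathbb N$ does $\xi(p^Ab-1)\equiv0\pmod p$ hold for all $b\in\mathbb N$.

Sections 2 and 3 build the one tool we need, a $p$-adic integral for $\xi(m)$. Section 4 proves Proposition 1, and Section 5 asks what changes for other classes.

## 2. The measure attached to $\chi_{12}$

**Measures on $\mathbb Z_p$.** A $\mathbb Z_p$-valued measure $\lambda$ on $\mathbb Z_p$ is a finitely additive function from compact open subsets of $\mathbb Z_p$ to $\mathbb Z_p$. Riemann sums define $\int f\,d\lambda\in\mathbb Z_p$ for continuous $f:\mathbb Z_p\to\mathbb Z_p$, and a measure is the same thing as a $\mathbb Z_p$-linear map $C(\mathbb Z_p,\mathbb Z_p)\to\mathbb Z_p$. If $f\equiv g\pmod p$ pointwise, then $\int f\,d\lambda\equiv\int g\,d\lambda\pmod p$. So modulo $p$ only the values $\lambda(U)\bmod p$ and $f\bmod p$ matter. We also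 use $\mathbb F_p$-valued measures; these integrate locally constant functions $\mathbb Z_p\to\mathbb F_p$.

The Mahler–Amice theorem says that
$$\lambda\longmapsto R_\lambda(T)=\int T^x\,d\lambda(x)=\sum_{k\ge0}(T-1)^k\int\binom xk d\lambda$$
is a bijection from $\mathbb Z_p$-valued measures onto $\mathbb Z_p[[T-1]]$. For example, the point mass at $a\in\mathbb Z_p$ corresponds to $T^a=\sum_k\binom ak(T-1)^k$. Two consequences are used. Formally in $z$,
$$R_\lambda(e^z)=\sum_{k\ge0}\frac{z^k}{k!}\int x^k\,d\lambda,$$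
because $\sum_k\binom xk(e^z-1)^k=e^{zx}$ coefficient by coefficient. And $R_\lambda(\zeta)=\int\zeta^x\,d\lambda$ for every root of unity $\zeta$ of $p$-power order, because $|\zeta-1|<1$ makes the series converge uniformly in $x$.

**The measure $\lambda$.** Let $\chi=\chi_{12}$: it is $+1$ at $\pm1$ and $-1$ at $\pm5$ modulo $12$, and $0$ elsewhere. One checks on $1,5,7,11$ that $\chi=\chi_{-4}\chi_{-3}$. Put
$$R(T)=\sum_{n\ge1}\chi(n)T^n=\frac{T-T^5-T^7+T^{11}}{1-T^{12}}=\frac{T(1-T^4)(1-T^6)}{(1-T^6)(1+T^6)}=\frac{T(1-T^2)}{1-T^2+T^4},$$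
where the last step uses $1+T^6=(1+T^2)(1-T^2+T^4)$. The last denominator equals $1$ at $T=1$, so $R\in\mathbb Z_p[[T-1]]$ for every prime $p$. Let $\lambda$ be the corresponding measure.

**Oddness.** Replacing $T$ by $T^{-1}$ and multiplying numerator and denominator by $T^4$ gives $R(T^{-1})=-R(T)$. Since $R(T^{-1})=\int T^{-x}d\lambda$, this means $\lambda(-U)=-\lambda(U)$ for compact open $U$.

**Moments.** Dividing numerator and denominator of $R(e^z)$ by $e^{2z}$,
$$R(e^z)=\frac{-2\sinh z}{2\cosh2z-1}=-\frac{\sinh2z}{\cosh3z},$$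
because $\cosh3z=\cosh z\,(2\cosh2z-1)$. Define $T_k$ by
$$\sum_{k\ge0}T_k\frac{x^{2k+1}}{(2k+1)!}=\frac{\sin2x}{2\cos3x}.\tag{2}$$
Putting $z=ix$ gives $R(e^{ix})=-i\,\frac{\sin2x}{\cos3x}=-2i\sum_kT_k\frac{x^{2k+1}}{(2k+1)!}$. The coefficient of $x^{2k+1}/(2k+1)!$ on the left is $i(-1)^k\int n^{2k+1}d\lambda$, so
$$-\tfrac12\int_{\mathbb Z_p}n^{2k+1}\,d\lambda(n)=(-1)^kT_k.\tag{3}$$

**Values on balls.** The next statement is the fact about $\lambda$ on which all non-vanishing rests. Let $\delta=v_p(12)$ and $N=12/p^\delta$. So $N=12,4,3$ for $p\ge5$, $p=3$, $p=2$; we have $\gcd(N,p)=1$ and $p^2\equiv1\pmod N$.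

**Proposition 2.** For $k\ge\max(\delta,1)$ and $0\le a<p^k$,
$$\lambda(a+p^k\mathbb Z_p)=G_k(a):=-\frac1N\sum_{t=0}^{N-1}t\,\chi(a+p^kt).$$

**Proof.** The indicator function of the ball is $x\mapsto p^{-k}\sum_{\zeta^{p^k}=1}\zeta^{x-a}$, so the left side is $p^{-k}\sum_\zeta\zeta^{-a}R(\zeta)$. Each $R(\zeta)$ may be computed from the rational function, since $1-\zeta^2+\zeta^4$ is congruent to $1$ modulo the maximal ideal and so is a unit. Expanding at $T=0$, we get as rational functions
$$p^{-k}\sum_\zeta\zeta^{-a}R(\zeta T)=\sum_{\substack{n\ge0\\ n\equiv a\,(p^k)}}\chi(n)T^n=\frac{\sum_{t<N}\chi(a+p^kt)T^{a+p^kt}}{1-T^{Np^k}},$$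
because $12\mid Np^k$ makes $t\mapsto\chi(a+p^kt)$ periodic with period $N$. The numerator vanishes at $T=1$. Indeed for $p\ge5$ the sum $\sum_{t<N}\chi(a+p^kt)$ runs over a full period of $\chi$. For $p=3$ it is $\chi_{-3}(a)$ times a full-period sum of $\chi_{-4}$. For $p=2$ (where $k\ge2$) it is $\chi_{-4}(a)$ times a full-period sum of $\chi_{-3}$. Cancelling the common zero at $T=1$ (l'Hôpital), the value there is
$$-\frac1{Np^k}\sum_{t<N}(a+p^kt)\chi(a+p^kt)=-\frac1N\sum_{t<N}t\,\chi(a+p^kt).\qquad\square$$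

**Example.** For $p=5$, $k=1$: with $5t\equiv r-a\pmod{12}$, that is $t\equiv5(r-a)$, for $r=1,5,7,11$, one finds $G_1(0),\dots,G_1(4)=0,1,-1,1,-1$. For instance $a=1$ gives $t=0,8,6,2$ with signs $+,-,-,+$, so $G_1(1)=-\frac1{12}(-12)=1$. The values are odd under $a\mapsto-a$ and add up to $0=R(1)=\lambda(\mathbb Z_5)$, as they must.

From now on let $k\ge2$. We read off three consequences.

First, $G_k(a)$ depends only on $k$ and $a\bmod N$, provided that for $p=2$ the class $a\bmod4$ is fixed and for $p=3$ the class $a\bmod3$ is fixed. For $p\ge5$ this is clear since $N=12$. For $p=2$ we have $\chi(a+2^kt)=\chi_{-4}(a)\chi_{-3}(a+2^kt)$, and for $p=3$ we have $\chi(a+3^kt)=\chi_{-3}(a)\chi_{-4}(a+3^kt)$.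

Second, if $p\in\{2,3\}$ and $p\mid a$, then $G_k(a)=0$ by the same formulas. So for $p=2,3$ the measure $\lambda$ vanishes on every compact open subset of $p\mathbb Z_p$.

Third, for $k$ even, $p^k\equiv1\pmod N$, so the values of $G_k$ do not depend on which even $k$ is used, and they are **not constant modulo $p$**:
$$\begin{aligned}
p\ge5:&\quad G_k(a)=-\tfrac1{12}(-4-6+10)=0\ \ (a\equiv1),\qquad G_k(a)=-\tfrac1{12}(-3-5+9+11)=-1\ \ (a\equiv2\bmod12);\\
p=2,\ a\equiv1\,(4):&\quad G_k(a)=-\tfrac13(1-2)=\tfrac13\ \ (a\equiv0),\qquad G_k(a)=-\tfrac13\cdot2=-\tfrac23\ \ (a\equiv2\bmod3);\\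
p=3,\ a\equiv1\,(3):&\quad G_k(a)=-\tfrac14(1-3)=\tfrac12\ \ (a\equiv0),\qquad G_k(a)=-\tfrac14(-1+3)=-\tfrac12\ \ (a\equiv2\bmod4).
\end{aligned}\tag{4}$$
In each line the two values differ by $1$.

## 3. The Fishburn number $\xi(m)$ as an integral of $\binom{(n^2-1)/24}{m}$

The purpose of this section is a formula for $\xi(m)$ in terms of $\lambda$. Put
$$F(T)=\sum_{n\ge0}\prod_{j=1}^n(1-T^j)\in\mathbb Z[[T-1]],\qquad\text{so that } F(T)=\sum_m\xi(m)(1-T)^m .$$
The one result taken from outside the textbooks is an identity of D. Zagier (*Vassiliev invariants and a strange identity related to the Dedekind eta-function*, Topology 40 (2001), 945–960): with $T_k$ as in (2),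
$$e^{-t/24}F(e^{-t})=\sum_{k\ge0}\frac{T_k}{k!}\Bigl(\frac t{24}\Bigr)^k.\tag{5}$$
As a check, (2) gives $T_0=1$, $T_1=23$, and $F(e^{-t})=1+t+\cdots$, so both sides of (5) start $1+\frac{23}{24}t$.

By (3), the $T_k$ are, up to sign, odd moments of $\lambda$. We substitute $24x+1=n^2$. Since $n$ and $-n$ give the same $x$, we keep half of the units. Let $H\subset\mathbb Z_p^\times$ be the set of $n$ with

* $n\bmod p\in\{1,\dots,\frac{p-1}2\}$ if $p\ge5$;
* $n\equiv1\pmod3$ if $p=3$;
* $n\equiv1\pmod4$ if $p=2$.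

Then $\mathbb Z_p^\times=H\sqcup-H$. For $p\ge5$ put
$$S^*(p)=\{\,i\in\{0,\dots,p-1\}:1+24i\text{ is a nonzero square mod }p\,\},\qquad X=\{x\in\mathbb Z_p:x\bmod p\in S^*(p)\},$$
and for $p=2,3$ put $X=\mathbb Z_p$.

**The map $n\mapsto\frac{n^2-1}{24}$ is a bijection $H\to X$.** For $p\ge5$ and $x\in X$, Hensel's lemma gives exactly two square roots $\pm n$ of $1+24x$, both units, and exactly one is in $H$. For $p=2$ write $n=1+4w$; then $\frac{n^2-1}{24}=\frac{w+2w^2}3$, and the difference of the values at $w,w'$ is $(w-w')\frac{1+2(w+w')}3$. For $p=3$ write $n=1+3w$; then $\frac{n^2-1}{24}=\frac{2w+3w^2}8$, with difference $(w-w')\frac{2+3(w+w')}8$. In both cases the second factor is a unit, so the map in $w$ is injective modulo every power of $p$. Hence it is bijective modulo every power of $p$, and so bijective on $\mathbb Z_p$.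

For $p\ge5$ the expression $\frac{n^2-1}{24}$ is in $\mathbb Z_p$ for all $n\in\mathbb Z_p$. For continuous $f$ define
$$\int f\,d\mu=-\int_Hf\bigl(\tfrac{n^2-1}{24}\bigr)n\,d\lambda(n)-\tfrac12\int_{p\mathbb Z_p}f\bigl(\tfrac{n^2-1}{24}\bigr)n\,d\lambda(n),$$
where the last term is absent for $p=2,3$. This is a $\mathbb Z_p$-valued measure, since $\frac12\in\mathbb Z_p$ whenever the last term is present.

**Proposition 3.** For every prime $p$ and every $m\ge0$,
$$(-1)^m\xi(m)=\int\binom xm d\mu=I_0(m)+I_1(m),\tag{6}$$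
where
$$I_0(m)=-\int_H\binom{(n^2-1)/24}mn\,d\lambda(n),\qquad I_1(m)=-\frac12\int_{p\mathbb Z_p}\binom{(n^2-1)/24}mn\,d\lambda(n),$$
and $I_1=0$ if $p=2,3$.

**Proof.** Under $n\mapsto-n$ both $n^{2k+1}$ and $\lambda$ change sign, so $\int_{-H}n^{2k+1}d\lambda=\int_Hn^{2k+1}d\lambda$. For $p=2,3$ the measure $\lambda$ vanishes on $p\mathbb Z_p$. So for every $p$, by (3),
$$\int(24x+1)^kd\mu=-\tfrac12\int_{\mathbb Z_p}n^{2k+1}d\lambda=(-1)^kT_k .$$
Let $G(T)=\int T^xd\mu$. Then by (5)
$$e^{-t/24}G(e^{-t})=\sum_k\frac{(-t/24)^k}{k!}\int(24x+1)^kd\mu=\sum_k\frac{T_k}{k!}\Bigl(\frac t{24}\Bigr)^k=e^{-t/24}F(e^{-t}).$$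
As $T=e^{-t}$ is an invertible formal substitution over $\mathbb Q_p$, $G=F$ in $\mathbb Q_p[[T-1]]$. Compare coefficients of $(T-1)^m$. $\square$

**Lucas.** Let $x=x'+p^hx''$ with $0\le x'<p^h$, $x''\in\mathbb Z_p$, and let $m=m'+p^hm''$ with $0\le m'<p^h$, $m''\ge0$. Then
$$\binom xm\equiv\binom{x'}{m'}\binom{x''}{m''}\pmod p.\tag{7}$$
Indeed $(1+T)^x\equiv(1+T)^{x'}(1+T^{p^h})^{x''}\pmod p$, first for integers $x''\ge0$, then for $x''\in\mathbb Z_p$ by continuity; the first factor has degree less than $p^h$, so the coefficient of $T^m$ is the stated product. We write $\lfloor x/p^h\rfloor=x''$.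

**Check for $p=5$.** Here $1+24i\equiv1-i$, so $S^*(5)=\{0,2\}$: the $n\equiv1$ have $x\equiv0$ and the $n\equiv2$ have $x\equiv2$. Modulo $5$, $I_1\equiv0$ because of the factor $n$. With $\lambda(1+5\mathbb Z_5)=1$ and $\lambda(2+5\mathbb Z_5)=-1$, we get for $m\le4$
$$(-1)^m\xi(m)\equiv-\binom0m\cdot1\cdot1-\binom2m\cdot2\cdot(-1)\pmod5,$$
that is $1,4,2,0,0$ for $m=0,\dots,4$. This agrees with $1,-1,2,-5,15$.

## 4. Proof of Proposition 1

**Part (a): divisibility.** Let $p$ satisfy (1); then $p\ge5$. Put $m=p^Ab-1$. We compare $\binom xm$ with $\binom x{m+1}$: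
$$(x+1-p^Ab)\binom xm=p^Ab\binom x{p^Ab}.$$
*On $X$.* If $x\equiv-1\pmod p$, then $1+24x\equiv-23$ would be a nonzero square modulo $p$, contrary to (1). So $x+1-p^Ab$ is a unit, hence $p^A\mid\binom xm$ and $p^A\mid I_0(m)$.

*On $n\in p\mathbb Z_p$.* Here $24(x+1)=n^2+23$. If $p\ne23$ this is a unit, so $p^A\mid\binom xm$ and $p^A\mid I_1(m)$. Let $p=23$. Then $x+1$ has valuation exactly $1$. If $A\ge2$, so does $x+1-p^Ab$, hence $p^{A-1}\mid\binom xm$, and the factor $n\in p\mathbb Z_p$ in $I_1$ supplies one more $p$. If $A=1$, the factor $n$ alone suffices. So $p^A\mid\xi(m)$.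

**Part (b): non-vanishing.** Let $p$ not satisfy (1). Then either $p\in\{2,3\}$, or $p\ge5$ and $-23$ is a nonzero square modulo $p$, i.e. $p-1\in S^*(p)$. Either way $-1+p^K\mathbb Z_p\subset X$ for all $K\ge1$. Fix $K$, put $m=(p^K-1)+p^K\nu$ with $\nu\ge0$, and suppose $p\mid\xi(m)$ for all $\nu$.

*Only one residue class of $x$ contributes.* Modulo $p$, $I_1(m)\equiv0$ because of the factor $n$. Write $x=i+p^Ky$, $0\le i<p^K$. By (7), $\binom xm\equiv\binom i{p^K-1}\binom y\nu$, which vanishes unless $i=p^K-1$. Let $D=\{n\in H:\frac{n^2-1}{24}\equiv-1\bmod p^K\}$, a nonempty compact open set. On $D$, $n\bmod p$ is a constant $u\ne0$: for $p\ge5$ it is the root of $n^2\equiv-23$ allowed in $H$, and for $p=2,3$ it is $1$. Writing $\frac{n^2-1}{24}=p^K-1+p^Ky(n)$ on $D$, we have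
$$(-1)^m\xi(m)\equiv-u\int_D\binom{y(n)}\nu d\lambda(n)\pmod p.$$

*Hence $\lambda\equiv0$ on $D$ modulo $p$.* The functions $y\mapsto\binom y\nu\bmod p$ for $0\le\nu<p^h$ are $p^h$-periodic by (7), and the matrix $\binom y\nu$, $0\le y,\nu<p^h$, is triangular with ones on the diagonal. So they form a basis of the functions $\mathbb Z/p^h\to\mathbb F_p$. As all integrals vanish, $\int_Dg(y(n))\,d\lambda\equiv0$ for every locally constant $g:\mathbb Z_p\to\mathbb F_p$. The map $n\mapsto y(n)$ is a continuous bijection $D\to\mathbb Z_p$ of compact Hausdorff spaces, so it is a homeomorphism. Thus $\lambda(V)\equiv0\pmod p$ for every compact open $V\subset D$.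

*This contradicts (4).* $D$ contains some ball $\rho+p^k\mathbb Z_p$ with $k\ge2$ and $0\le\rho<p^k$. Choose an even $k'\ge k$ with $p^{k'-k}\ge N$. The integers $a=\rho+p^kt$, $0\le t<p^{k'-k}$, lie in $[0,p^{k'})$ and hit all residues modulo $N$, since $\gcd(p,N)=1$; for $p=2$, resp. $3$, they are $\equiv1$ mod $4$, resp. mod $3$, as elements of $H$. So by Proposition 2 and (4) two of the balls $a+p^{k'}\mathbb Z_p\subset D$ have $\lambda$-values that differ modulo $p$. Not both are $0$. $\square$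

## 5. Several competing residues and the exponent $s(c)$

What changes for a general class $c$ modulo $p^K$? The decisive point in part (b) was that $\binom i{p^K-1}\not\equiv0$ forces $i=p^K-1$. For other $c$, Lucas leaves $\binom ic\binom y\nu$ with many $i$ for which $\binom ic\not\equiv0$, and the pieces can cancel.

**Example of cancellation.** Let $p=2$, $K=2$, $c=2$. Then $\binom i2$ is odd for $i=2,3$. With $n=1+4w$, the values $x=\frac{w+2w^2}3$ for $w=0,1,2,3$ are $0,1,2,3$ modulo $4$, so $x\equiv2$ corresponds to $n\in9+16\mathbb Z_2$ and $x\equiv3$ to $n\in13+16\mathbb Z_2$. Proposition 2 gives $\lambda(9+16\mathbb Z_2)=G_4(9)=\frac13$ and $\lambda(13+16\mathbb Z_2)=G_4(13)=\frac13$. Both are odd. Their sum is even, and this is the evenness of $\xi(2)=2$.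

So it is not enough that each piece is a nonzero measure modulo $p$; we have to exclude that the sum is zero. A natural attempt is to pass to a smaller class inside $c$, in the hope that only one $i$ survives. This does not work. In the class $c+p^Kt$ modulo $p^{K+h}$, with $0\le t<p^h$, the surviving residues are the $i+p^Kt'$ with $\binom ic\not\equiv0$ and $\binom{t'}t\not\equiv0$. For every $t$ the choice $t'=p^h-1$ survives, because $\binom{p^h-1}{t}\equiv\pm1$. So each surviving $i$ leaves at least one descendant, and for unit $1+24i$ the condition of being a square depends on $i\bmod p$ only if $p\ge5$, and is no condition if $p=2,3$. The number of competitors never drops.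

To get past this point, use again that $\lambda$ of a ball $a+p^k\mathbb Z_p$, $k$ even, sees only $a\bmod N$ with $N$ prime to $p$. A small ball of $y$'s gives one ball of $n$'s for each competing $i$, hence a tuple of residues $a_i\bmod N$. If we can find two balls whose tuples differ in exactly one place, then subtraction isolates one competitor. So we want to prescribe the $a_i\bmod N$ independently. This will be an equidistribution statement (Section 9).

The method gives the exact minimal valuation on every class. Put $M=M_p=\max S^*(p)$ for $p\ge5$ (note $0\in S^*(p)$) and $M=p-1$ for $p=2,3$.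

**Definition of $s(c)$.** For $K\ge1$ and $0\le c<p^K$ with base-$p$ digits $c_0,\dots,c_{K-1}$, put $s(c)=0$ if $c_0\le M$. If $c_0>M$, let $s(c)$ be the largest $s\in\{1,\dots,K\}$ with $c_1=\dots=c_{s-1}=p-1$ (no condition if $s=1$).

**Examples.** For $p=5$, $S^*=\{0,2\}$ and $M=2$. With $K=3$: $s(3)=1$ (digits $3,0,0$), $s(49)=2$ (digits $4,4,1$), $s(124)=3$ (digits $4,4,4$), $s(2)=0$. For $p=7$, $1+24i\equiv1+3i$ gives $S^*=\{0,1,5\}$, $M=5$. For $p=23$, $1+24i\equiv1+i$ gives $M=17$, since $18$ is the largest square modulo $23$ in the list of Section 1.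

**Theorem 4.** For every prime $p$, $K\ge1$ and $0\le c<p^K$,
$$\min\{v_p(\xi(m)):m\ge0,\ m\equiv c\bmod p^K\}=s(c),$$
and the minimum is attained for infinitely many $m$.

**Corollary 5.** Let $K,B\in\mathbb N$, $r\ge0$, and let $c\in[0,p^K)$, $c\equiv-B\bmod p^K$. Then $\xi(p^Kn-B)\equiv0\pmod{p^r}$ for all $n$ if and only if $r\le s(c)$. In particular:

(a) $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$ if and only if $B\equiv j\pmod{p^A}$ for some $1\le j\le p-1-M$;

(b) if $M=p-1$, no progression modulo a power of $p$ satisfies a congruence even modulo $p$.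

**Corollary 6.** The conjecture is true.

**Proof of the corollaries from Theorem 4.** As $B\ge1$, the numbers $p^Kn-B\ge0$ with $n\in\mathbb N$ are exactly the $m\ge0$ with $m\equiv-B\bmod p^K$. This gives the first claim. For (a), $K=A$, and $s(c)=A$ means $c_0>M$ and $c_1=\dots=c_{A-1}=p-1$, i.e. $c=p^A-j$ with $1\le j=p-c_0\le p-1-M$. For (b), if $M=p-1$ then $s$ is identically $0$.

For $p\ge5$, $M=p-1$ holds if and only if $1+24(p-1)\equiv-23$ is a nonzero square modulo $p$, i.e. $\left(\frac{-23}p\right)=1$. If $p$ satisfies (1), then $p\ge5$ and $M<p-1$, so $B=1$ works for every $A$; this is assertion 1. If $p$ does not satisfy (1), then $M=p-1$ (by definition for $p=2,3$), and (b) gives assertion 2. $\square$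

For example, the admissible $B$ are $B\equiv1,2\pmod{5^A}$ for $p=5$, and $B\equiv1,\dots,5\pmod{23^A}$ for $p=23$. The rest of the notes proves Theorem 4.

## 6. The lower bound: $p^{s(c)}$ divides $\xi(m)$

This section extends part (a) of Proposition 1 from the class of $-1$ to all classes.

**Lemma 7.** If $m\equiv c\bmod p^K$, then $p^{s(c)}\mid\xi(m)$.

**Proof.** Let $s=s(c)\ge1$, as otherwise there is nothing to prove. Then $c_0>M$, so $M<p-1$ and $p\ge5$. Put $j=p-c_0\in[1,p-1-M]$. Adding $j$ to $c$ carries through the digits $c_1=\dots=c_{s-1}=p-1$, so $p^s\mid c+j$ and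
$$m=p^sb-j\quad\text{with }b\ge1.$$

**Step 1: a factor $p^s$ appears when we climb from $m$ to $m+j$.** Since $\binom x{m+j}=\binom xm\frac{(x-m)(x-m-1)\cdots(x-m-j+1)}{(m+1)\cdots(m+j)}$ and $m+j=p^sb$,
$$\binom xm\prod_{l=1}^j(x-p^sb+l)=p^sb\prod_{l=1}^{j-1}(p^sb-l)\binom x{p^sb}.\tag{8}$$

**Step 2: on $X$ the product on the left is a unit.** For $x\in X$, $x\bmod p\le M\le p-1-j$, so $x+l$ is a unit for $1\le l\le j$. Hence $p^s\mid\binom xm$ and $p^s\mid I_0(m)$.

**Step 3: the part $n\in p\mathbb Z_p$.** Here $x=\frac{n^2-1}{24}\equiv-\frac1{24}\pmod p$. Let $l_0\in[1,p-1]$ with $24l_0\equiv1\pmod p$, so $x+l\equiv l-l_0$.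

If $l_0>j$, all $x+l$ ($l\le j$) are units, so $p^s\mid\binom xm$. With the factor $n$, $p^{s+1}\mid I_1(m)$.

If $l_0\le j$ (for $p=23$ we have $l_0=1$, so this does occur), then $24(x+l_0)=n^2+24l_0-1$. We claim $v_p(24l_0-1)=1$. If $24l_0-1=p^2k$, then $p^2\equiv1\pmod{24}$ gives $k\equiv-1\pmod{24}$, and $k>0$, so $24l_0-1\ge23p^2>24p$, contradicting $l_0<p$. As $p^2\mid n^2$,
$$\frac{x+l_0}p\equiv\theta:=\frac{24l_0-1}{24p}\not\equiv0\pmod p,\tag{9}$$
while the other $x+l$ ($l\le j$, $l\ne l_0$) are units. For $s\ge2$ the product on the left of (8) has valuation exactly $1$, so $p^{s-1}\mid\binom xm$; for $s=1$ this is trivial. With the factor $n$, $p^s\mid I_1(m)$.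

By (6), $p^s\mid\xi(m)$. $\square$

**It remains to treat $s(c)<K$.** If $s(c)=K$ (so $p\ge5$), regard $c$ as a class modulo $p^{K+1}$, with digit $c_K=0\ne p-1$. Its $s$-value is again $K$, which is now less than $K+1$. So it suffices to show:
$$\text{whenever } s=s(c)<K,\text{ some } m\equiv c\bmod p^K \text{ has } v_p(\xi(m))=s.\tag{10}$$
Infinitely many such $m$ then exist. For $s=s(c)<K$, the value $s$ is decided by $c_0\le M$ or by $c_0>M$, $c_1=\dots=c_{s-1}=p-1$, $c_s\ne p-1$. So for every $h$ all $p^h$ classes modulo $p^{K+h}$ inside $c$ have the same $s$-value $s$, and each contains such an $m$.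

**From now on $s=s(c)<K$.** We write
$$m=c+p^K\nu\ (\nu\ge0),\qquad x=i+p^Ky\ (0\le i<p^K,\ y\in\mathbb Z_p).$$

## 7. Square-root branches and the images of balls

We now describe, for each $i$, the set of $n$ with $\frac{n^2-1}{24}\equiv i\bmod p^K$, parametrized by $y$ through convergent power series. Let $\mathbb Z_p\langle y\rangle$ be the ring of power series with coefficients in $\mathbb Z_p$ tending to $0$.

**Branches for $p\ge5$.** Let $i_\infty\in[0,p^K)$, $i_\infty\equiv-\frac1{24}\bmod p^K$. If $i\ne i_\infty$, then $v_p(1+24i)<K$, so $\frac{1+24(i+p^Ky)}{1+24i}\in1+p\mathbb Z_p$ is a square. So there is no $n\in\mathbb Z_p$ with $\frac{n^2-1}{24}\equiv i\bmod p^K$ unless $1+24i=\rho_i^2$ with $\rho_i\in\mathbb Z_p$, and then these $n$ are exactly the $\pm\varphi_i(y)$, $y\in\mathbb Z_p$, where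
$$\varphi_i(y)=\rho_i\sum_{h\ge0}\binom{1/2}h\Bigl(\frac{24p^K}{1+24i}\Bigr)^hy^h,\qquad\varphi_i(y)^2=1+24(i+p^Ky).$$
Since $\binom{1/2}h\in\mathbb Z_p$ and $p\mid\frac{24p^K}{1+24i}$, we have $\varphi_i\in\mathbb Z_p\langle y\rangle$ and, with $e_i:=v_p(\rho_i)$, $\varphi_i(y)\equiv\rho_i\pmod{p^{e_i+1}}$. If $e_i=0$ we choose $\rho_i\in H$; then $\varphi_i(\mathbb Z_p)\subset H$. If $e_i\ge1$ we choose either root; then $\varphi_i(\mathbb Z_p)\subset p\mathbb Z_p$. Put $u_i=\rho_i/p^{e_i}\not\equiv0\pmod p$.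

**Branches for $p=2,3$.** For all $i\in[0,p^K)$ put
$$\varphi_i(y)=\sum_{h\ge0}\binom{1/2}h24^h(i+p^Ky)^h,\qquad e_i=0,\quad u_i=1.$$
For $p=3$ the coefficient $\binom{1/2}h24^h$ is divisible by $3^h$. For $p=2$ and $h\ge1$, $\binom{1/2}h=\pm\binom{2h}h/(4^h(2h-1))$ and $\binom{2h}h$ is even, so $v_2(\binom{1/2}h24^h)\ge3h-2h+1=h+1$. So the series converges in $\mathbb Z_p\langle y\rangle$, $\varphi_i(y)^2=1+24(i+p^Ky)$, and $\varphi_i(y)\equiv1$ modulo $3$, resp. modulo $4$. Thus $\varphi_i(y)$ is the unique square root in $H$.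

**Which $n$ are covered.** In all cases $\varphi_i$ is injective, since $\varphi_i(y)^2$ determines $y$. If $n\in H$ and $i\equiv\frac{n^2-1}{24}\bmod p^K$, then for $p\ge5$ the number $1+24i$ is a unit, so $i\neq i_\infty$ and $e_i=0$. So $H$ is the disjoint union of the $\varphi_i(\mathbb Z_p)$ with $e_i=0$. If $p\ge5$ and $n\in p\mathbb Z_p$, then either $i=i_\infty$, or $n$ lies in $\varphi_i(\mathbb Z_p)\sqcup-\varphi_i(\mathbb Z_p)$ with $e_i\ge1$; the two pieces are disjoint because $\pm\varphi_i\equiv\pm\rho_i\pmod{p^{e_i+1}}$.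

**Lemma 8.** For every branch $\varphi_i$, $y\in\mathbb Z_p$ and $k\ge0$,
$$\varphi_i(y+p^k\mathbb Z_p)=\varphi_i(y)+p^{k_i}\mathbb Z_p,\qquad k_i=k+K+\delta-e_i.\tag{11}$$
In particular, $\varphi_i$ maps compact open sets to compact open sets.

**Proof.** We have $\varphi_i(y)^2-\varphi_i(y')^2=24p^K(y-y')$. The valuation of $\varphi_i(y)+\varphi_i(y')$ is $e_i$ for $p\ge5$ (the sum is $\equiv2\rho_i$ mod $p^{e_i+1}$), $0$ for $p=3$ (sum $\equiv2$ mod $3$), and $1$ for $p=2$ (sum $\equiv2$ mod $4$). Since $v_p(24)=0,1,3$ in these three cases and $\delta=0,1,2$,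
$$v_p(\varphi_i(y)-\varphi_i(y'))=K+\delta-e_i+v_p(y-y').$$
So for every $h\ge0$, $\varphi_i$ induces an injection from $y+p^k\mathbb Z_p$ modulo $p^{k+h}$ to $\varphi_i(y)+p^{k_i}\mathbb Z_p$ modulo $p^{k_i+h}$. Both sets have $p^h$ elements, so it is a bijection. Hence the image of $y+p^k\mathbb Z_p$ is dense in the ball on the right, and, being compact, equal to it. $\square$

Let $\mathcal I$ be the set of $i$ that have a branch $\varphi_i$ with $e_i\in\{0,1\}$. For $p=2,3$ this is all of $[0,p^K)$; for $p\ge5$ it excludes $i_\infty$. For $i\in\mathcal I$ define the $\mathbb F_p$-valued measure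
$$\kappa_i(U)=\lambda(\varphi_i(U))\bmod p .$$

## 8. The congruence for $p^{-s}\xi(m)$ with all branches

We now reduce $p^{-s}(-1)^m\xi(m)=p^{-s}I_0(m)+p^{-s}I_1(m)$ modulo $p$ and show that its dependence on $\nu$ is through $\binom y\nu$ only.

**Step 1: the integrand of $I_0$.** *Case $s=0$* (the only case for $p=2,3$). By (7), $\binom xm\equiv\binom ic\binom y\nu$.

*Case $1\le s<K$.* Here $p\ge5$ and $c_s\ne p-1$. With $j=p-c_0$ we have $m=p^sb-j$ and $b=b_c+p^{K-s}\nu$, where $b_c=(c+j)/p^s$ has digits $c_s+1,c_{s+1},\dots,c_{K-1}$. So $p\nmid b_c$ and $1\le b_c\le p^{K-s}-1$. Divide (8) by $p^s$ and reduce: on $X$ the factors $x-p^sb+l\equiv i+l$ are units, $b\equiv b_c$, and $\binom x{p^sb}\equiv\binom{\lfloor x/p^s\rfloor}b$ with $\lfloor x/p^s\rfloor=\lfloor i/p^s\rfloor+p^{K-s}y$. So by (7), on $X$,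
$$p^{-s}\binom xm\equiv b_c(-1)^{j-1}(j-1)!\prod_{l=1}^j(i+l)^{-1}\binom{\lfloor i/p^s\rfloor}{b_c}\binom y\nu\pmod p.$$

**Step 2: the integrand of $I_1$ ($p\ge5$).** If $s=0$, then $I_1(m)\equiv0\pmod p$ because of the factor $n$. If $s\ge1$ and $l_0>j$, then $p^{-s}I_1(m)\equiv0\pmod p$ by Step 3 of Lemma 7. Let $s\ge1$ and $l_0\le j$. We write
$$p^{-s}I_1(m)=-\tfrac12\int_{p\mathbb Z_p}\frac np\cdot p^{1-s}\binom xm\,d\lambda$$
and claim
$$p^{1-s}\binom xm\equiv\gamma\binom{\lfloor i/p^s\rfloor}{b'}\binom y\nu\pmod p\tag{12}$$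
with constants $\gamma\in\mathbb F_p$ and $b'\ge0$.

For $s\ge2$, divide (8) by $p^s$ and move a factor $p$ under the factor $l=l_0$: by (9) and $s\ge2$, $(x-p^sb+l_0)/p\equiv\theta$, and the other factors are $\equiv l-l_0$. So (12) holds with $b'=b_c$ and $\gamma=b_c(-1)^{j-1}(j-1)!\,\theta^{-1}\prod_{l\le j,\,l\ne l_0}(l-l_0)^{-1}$, using (7) as in Step 1.

For $s=1$, write $m=p(b-1)+(p-j)$. The lowest digit of $x$ is $p-l_0$, so $\binom xm\equiv\binom{p-l_0}{p-j}\binom{\lfloor x/p\rfloor}{b-1}$. Also $b-1=(b_c-1)+p^{K-1}\nu$ with $0\le b_c-1<p^{K-1}$. So (12) holds with $b'=b_c-1$ and $\gamma=\binom{p-l_0}{p-j}$, by (7) once more.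

If $s=0$, or $s\ge1$ and $l_0>j$, put $\gamma=0$, $b'=0$. Then in all cases with $p\ge5$, $p^{-s}I_1(m)$ is modulo $p$ the integral over $p\mathbb Z_p$ of $-\frac12\cdot\frac np\cdot\gamma\binom{\lfloor i/p^s\rfloor}{b'}\binom y\nu$.

**Step 3: splitting by $i$.** We collect the contributions to $p^{-s}(-1)^m\xi(m)$ modulo $p$.

* *$e_i=0$.* From $I_0$; on $\varphi_i(\mathbb Z_p)$ we have $n\equiv u_i$. The contribution is $-d_i\int\binom y\nu d\kappa_i$ with
$$d_i=u_i\binom ic\ \ (s=0),\qquad d_i=u_i\,b_c(-1)^{j-1}(j-1)!\prod_{l=1}^j(i+l)^{-1}\binom{\lfloor i/p^s\rfloor}{b_c}\ \ (s\ge1).$$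
* *$e_i=1$.* From $I_1$, over $\varphi_i(\mathbb Z_p)\sqcup-\varphi_i(\mathbb Z_p)$. The integrand is odd in $n$ and $\lambda$ is odd, so both pieces contribute equally and the $\frac12$ cancels; on $\varphi_i(\mathbb Z_p)$, $\frac np\equiv u_i$. The contribution is $-d_i\int\binom y\nu d\kappa_i$ with $d_i=u_i\gamma\binom{\lfloor i/p^s\rfloor}{b'}$.
* *$e_i\ge2$.* The contribution is $0$, since $\frac np\equiv0\pmod p$.
* *$i=i_\infty$, $p\ge5$.* The relevant $n$ are those with $p^K\mid n^2$. Put $y_\infty=(-\frac1{24}-i_\infty)/p^K\in\mathbb Z_p$. Then $\frac{n^2-1}{24}=i_\infty+p^Ky(n)$ with $y(n)=y_\infty+\frac{n^2}{24p^K}$. The contribution is $\int\binom y\nu d\kappa_\infty$, where for locally constant $g:\mathbb Z_p\to\mathbb F_p$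
$$\int g\,d\kappa_\infty:=-\tfrac12\gamma\binom{\lfloor i_\infty/p^s\rfloor}{b'}\int_{p^K\mid n^2}\frac np\,g(y(n))\,d\lambda(n)\bmod p .$$

For $p=2,3$ put $\kappa_\infty=0$. We have proved:

**Lemma 9.** For all $\nu\ge0$ and $m=c+p^K\nu$,
$$p^{-s}(-1)^m\xi(m)\equiv-\sum_{i\in\mathcal I}d_i\int\binom y\nu d\kappa_i+\int\binom y\nu d\kappa_\infty\pmod p,\tag{13}$$
where the $d_i\in\mathbb F_p$ and the measures do not depend on $\nu$.

**Step 4: one coefficient is nonzero.** Let $i^*\in[0,p^K)$ have lowest digit $M$ and all other digits $p-1$. For $p\ge5$, $1+24i^*\equiv1+24M$ is a nonzero square modulo $p$, so in all cases $i^*\in\mathcal I$ and $e_{i^*}=0$. We claim $d_{i^*}\ne0$.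

If $s=0$, then $\binom{i^*}c\equiv\binom M{c_0}\prod_{k\ge1}\binom{p-1}{c_k}\not\equiv0$, because $c_0\le M\le p-1$. If $s\ge1$, then $p\nmid b_c$; $p\nmid(j-1)!$ as $j<p$; the $i^*+l$ ($l\le j$) are units because $M+j\le p-1$; and $\lfloor i^*/p^s\rfloor=p^{K-s}-1$, so the binomial coefficient is $\binom{p^{K-s}-1}{b_c}\equiv\pm1$.

**Step 5: the assumption to be contradicted, and removal of $\kappa_\infty$.** Suppose (10) fails, that is, by Lemma 7, $p^{s+1}\mid\xi(m)$ for all $m\equiv c\bmod p^K$. Then the right side of (13) vanishes for all $\nu$. As in Section 4, the functions $\binom y\nu$ with $0\le\nu<p^h$ form a basis of the functions $\mathbb Z/p^h\to\mathbb F_p$, so the measure $-\sum_id_i\kappa_i+\kappa_\infty$ is zero.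

For $p\ge5$, every $n$ occurring in $\kappa_\infty$ has $n^2=24p^K(y(n)-y_\infty)$. So $\kappa_\infty(U)=0$ if $U$ contains no $y$ for which $24p^K(y-y_\infty)$ is a square in $\mathbb Z_p$. Put $y_0=y_\infty+1$ if $K$ is odd, $y_0=y_\infty+p$ if $K$ is even; for $p=2,3$ put $y_0=0$. Let
$$W=y_0+p^2\mathbb Z_p .$$
For $p\ge5$ and $y\in W$, $24p^K(y-y_\infty)$ has valuation $K$ or $K+1$, whichever is odd, so it is not a square. Hence $\kappa_\infty$ vanishes on compact open subsets of $W$, and
$$\sum_{i\in\mathcal I}d_i\,\lambda(\varphi_i(U))\equiv0\pmod p\qquad\text{for all compact open }U\subset W.\tag{14}$$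

## 9. Joint equidistribution of $p$-adic analytic functions

To exploit (14) we have to control the balls $\varphi_i(y+p^k\mathbb Z_p)$, $i\in\mathcal I$, simultaneously. For $z\in\mathbb Z_p$ let $z_k\in[0,p^k)$ with $z_k\equiv z\bmod p^k$, and put $\{z/p^k\}=z_k/p^k$, $e(z/p^k)=\exp(2\pi iz_k/p^k)$ (in this exponential, $i=\sqrt{-1}$).

We recall three textbook facts. **Weyl's criterion:** finite families of points in $(\mathbb R/\mathbb Z)^r$ become equidistributed if and only if, for each $0\ne h\in\mathbb Z^r$, the averages of $\exp(2\pi i\,h\cdot x)$ tend to $0$. **Strassmann's theorem:** a nonzero element of $\mathbb Z_p\langle Y\rangle$ has finitely many zeros in $\mathbb Z_p$. **Kummer theory for square roots:** if $P_1,\dots,P_r$ are nonzero elements of a field $L$ of characteristic $\ne2$ and no product over a nonempty subset is a square in $L$, then $L(\sqrt{P_1},\dots,\sqrt{P_r})$ is Galois over $L$ and all $2^r$ sign changes of the roots are realized by automorphisms.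

**Lemma 10.** Let $\psi_1,\dots,\psi_r\in\mathbb Z_p\langle Y\rangle$ be such that $1,\psi_1,\dots,\psi_r$ are linearly independent over $\mathbb Q_p$. Then the points $(\{\psi_1(Y)/p^k\},\dots,\{\psi_r(Y)/p^k\})$, $Y\in\mathbb Z/p^k$, become equidistributed in $(\mathbb R/\mathbb Z)^r$ as $k\to\infty$.

Independence is needed: for $\psi_1=Y$, $\psi_2=2Y$ all points lie on the closed curve $x_2=2x_1$. The points are well defined, since $\psi_i(Y)\bmod p^k$ depends only on $Y\bmod p^k$.

**Proof.** By Weyl's criterion we need, for $0\ne h\in\mathbb Z^r$ and $\Phi=\sum h_i\psi_i$, that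
$$E_k=p^{-k}\sum_{Y\bmod p^k}e(\Phi(Y)/p^k)\to0 .$$
By independence $\Phi$ is not constant, so $\Phi'\ne0$, and $\Phi'$ has finitely many zeros in $\mathbb Z_p$, say $Z$ of them. Fix $L$ and let $V$ be the complement of the balls of radius $p^{-L}$ around them. On the compact set $V$, $\Phi'$ is continuous without zeros, so $v_p(\Phi')\le v$ on $V$ for some $v$.

Put $u=\lceil k/2\rceil$ and let $k$ be so large that $u\ge L$ and $k-u>v$. Then $V$ is a union of cosets of $p^u\mathbb Z_p$. If $\Phi=\sum a_nY^n$, the Taylor coefficients of $\Phi$ at $Y\in\mathbb Z_p$ are $\sum_n\binom nra_nY^{n-r}\in\mathbb Z_p$. As $2u\ge k$,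
$$\Phi(Y+p^uw)\equiv\Phi(Y)+p^uw\Phi'(Y)\pmod{p^k}.$$
So the sum of $e(\Phi(Y+p^uw)/p^k)$ over $w\bmod p^{k-u}$ is $e(\Phi(Y)/p^k)\sum_we(w\Phi'(Y)/p^{k-u})$. For $Y\in V$ this is $0$, since $p^{k-u}\nmid\Phi'(Y)$. Only the $Y$ outside $V$ remain, a proportion of at most $Zp^{-L}$. Thus $|E_k|\le Zp^{-L}$ for all large $k$, and $L$ was arbitrary. $\square$

**Lemma 11.** The functions $1$ and $\varphi_i(y_0+p^2Y)$, $i\in\mathcal I$, are linearly independent over $\mathbb Q_p$.

**Proof.** View them as power series in $Y$. Their squares $P_i(Y)=1+24i+24p^K(y_0+p^2Y)$ are linear polynomials with the same slope and distinct constant terms, so they have pairwise distinct roots and are pairwise non-associate primes of $\mathbb Q_p[Y]$. By unique factorization no product over a nonempty subset is a square in $\mathbb Q_p(Y)$. By Kummer theory the field generated by the $\varphi_i$ over $\mathbb Q_p(Y)$, inside $\operatorname{Frac}\mathbb Q_p[[Y]]$, has for each $i$ an automorphism over $\mathbb Q_p(Y)$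 with $\varphi_i\mapsto-\varphi_i$ that fixes the other $\varphi_{i'}$. Apply it to a relation $h_0+\sum_{i'}h_{i'}\varphi_{i'}=0$ with $h_0,h_{i'}\in\mathbb Q_p$ and subtract: $2h_i\varphi_i=0$, so $h_i=0$. This holds for each $i$, and then $h_0=0$. $\square$

**Lemma 12.** Let $(r_i)_{i\in\mathcal I}$ be residues modulo $N$. For all sufficiently large $k$ with $\hat k:=k+K+\delta$ even there is $y\in W$ such that, for each $i\in\mathcal I$, the representative $a_i\in[0,p^{k_i})$ of $\varphi_i(y)$ modulo $p^{k_i}$ satisfies $a_i\equiv r_i\pmod N$.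

**Proof.** The point is that $a_i\bmod N$ can be read off from the position of a related number in $[0,1)$.

*Translation into a position.* Let $b_i\in[0,p^{k_i})$ represent $N^{-1}\varphi_i(y)$ modulo $p^{k_i}$, and put $l_i=\lfloor Nb_i/p^{k_i}\rfloor\in\{0,\dots,N-1\}$. Then $Nb_i-l_ip^{k_i}$ lies in $[0,p^{k_i})$ and is $\equiv\varphi_i(y)$ modulo $p^{k_i}$, so it equals $a_i$. Hence $a_i\equiv-l_ip^{k_i}\pmod N$. Since $k_i=\hat k-e_i$, $\hat k$ is even, and $p^2\equiv1\pmod N$, we have $p^{k_i}\equiv p^{e_i}\pmod N$. So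
$$a_i\equiv r_i\pmod N\iff l_i\equiv-p^{e_i}r_i\pmod N .$$
This prescribes $l_i$ independently of $k$, and it says that $b_i/p^{k_i}$ lies in $[\frac{l_i}N,\frac{l_i+1}N)$ for the prescribed $l_i$.

*Equidistribution.* Put $\psi_i(Y)=p^{e_i}N^{-1}\varphi_i(y_0+p^2Y)\in\mathbb Z_p\langle Y\rangle$. For $y=y_0+p^2Y$ we have $p^{e_i}b_i\equiv\psi_i(Y)$ modulo $p^{k_i+e_i}=p^{\hat k}$, and $p^{e_i}b_i\in[0,p^{\hat k})$. So $\{\psi_i(Y)/p^{\hat k}\}=b_i/p^{k_i}$. By Lemma 11 the functions $1$ and $\psi_i$ ($i\in\mathcal I$) are linearly independent over $\mathbb Q_p$. By Lemma 10 the open box $\prod_i(\frac{l_i}N,\frac{l_i+1}N)$ contains a point $(\{\psi_i(Y)/p^{\hat k}\})_i$ for all large $\hat k$. Then $y=y_0+p^2Y\in W$ is as required. $\square$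

## 10. Isolating the branch $i^*$

We now contradict (14). By (4), choose residues $\alpha,\alpha'$ modulo $N$ at which $G_{k}$, for even $k$, takes values that differ modulo $p$. When $p=2$, resp. $3$, this refers to $a\equiv1$ modulo $4$, resp. modulo $3$; this holds automatically for representatives modulo $p^{k_i}$, $k_i\ge2$, of $\varphi_i(y)\in H$.

Take two vectors $(r_i)$, $(r_i')$ of residues modulo $N$ with $r_i=r_i'$ for $i\ne i^*$ and $r_{i^*}=\alpha$, $r'_{i^*}=\alpha'$. Take one large $k$, with $k\ge2$, all $k_i\ge2$ and $\hat k$ even, and points $y,y'\in W$ as in Lemma 12 for $(r_i)$ and $(r_i')$. Let $U=y+p^k\mathbb Z_p$ and $U'=y'+p^k\mathbb Z_p$. Both are contained in $W$, as $k\ge2$.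

By (11) and Proposition 2, $\lambda(\varphi_i(U))=\lambda(\varphi_i(y)+p^{k_i}\mathbb Z_p)=G_{k_i}(a_i)$, which depends only on $k_i$ and $a_i\bmod N=r_i$; likewise for $U'$ with $r_i'$. The exponents $k_i$ are the same for $U$ and $U'$. Apply (14) to $U$ and to $U'$ and subtract. All terms with $i\ne i^*$ cancel. Since $e_{i^*}=0$, the exponent $k_{i^*}=\hat k$ is even, and what remains is
$$d_{i^*}\bigl(G_{\hat k}(\alpha)-G_{\hat k}(\alpha')\bigr)\equiv0\pmod p .$$
The second factor is nonzero modulo $p$ by the choice of $\alpha,\alpha'$. So $d_{i^*}=0$, which contradicts Step 4 of Section 8.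

Hence (10) holds: some $m\equiv c\bmod p^K$ has $v_p(\xi(m))=s(c)$. Together with Lemma 7 and the reduction at the end of Section 6, this proves Theorem 4, and with it Corollaries 5 and 6. $\blacksquare$
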